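
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Zonotopes with bounded denominators and arbitrarily small expansion}


\begin{abstract}
A polytope is $1/k$-integral if all coordinates of its vertices belong to $\{0,1/k,2/k,\dots,1\}$. We show that for every $k\ge 26$ there are $1/k$-integral zonotopes whose graphs have expansion arbitrarily close to $0$, so the expansion of $1/k$-integral zonotopes admits no positive lower bound depending only on $k$. In dimension $d$ the expansion can be as small as a constant times $d^{-\alpha}$ with an explicit $\alpha>0$; for $k\ge 303$ the exponent can be taken to grow at least like $k/\log k$, with examples that are linearly isomorphic to graphical zonotopes. The vertices of our zonotopes, counted uniformly, reproduce a broadcast process (a low-temperature Ising model) on a regular tree, and the sparse cut is a recursive majority vote of the leaves.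
\end{abstract}


\section{The question and the answer}

Let $G$ be a graph with vertex set $V$, $|V|\ge 2$. For $S\subset V$ let $\partial S$ be the set of edges of $G$ with one vertex in $S$ and the other in $V\setminus S$. The \emph{expansion} of $G$ is
\[
h(G)=\min\left\{\frac{|\partial S|}{\min\{|S|,|V\setminus S|\}} : S\subset V,\ S\ne\emptyset,\ S\neq V\right\}.
\]
The vertices and edges of a polytope $P$ of dimension at least $1$ form a graph, and the expansion $h(P)$ of $P$ is the expansion of this graph. A small value of $h(P)$ means that the vertices can be split into two parts joined by few edges, compared with the size of the smaller part.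

Fix a positive integer $k$. A polytope in $\mathbb R^d$ is \emph{$1/k$-integral} if all coordinates of all its vertices are of the form $i/k$ with $i$ an integer, $0\le i\le k$. For $k=1$ these are the $0/1$-polytopes, for $k=2$ the half-integral polytopes. A \emph{zonotope} is a polytope all of whose faces are centrally symmetric; equivalently, it is a translate of a Minkowski sum of finitely many segments $[0,g_i]$. It is known that half-integral zonotopes of dimension at least $1$ have expansion at least $7/12$, whatever their dimension. The following question comes from Cardinal and Pournin~\cite{CP}.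

\begin{quote}
\emph{Is the expansion of $1/k$-integral zonotopes bounded away from $0$ by a function of $k$ alone? That is, is there for every $k$ a constant $c_k>0$ such that every $1/k$-integral zonotope of dimension at least $1$, in any $\mathbb R^d$, has expansion at least $c_k$?}
\end{quote}

\subsection*{What $1/k$-integrality means for the generators}
Write a zonotope as a translate of $\sum_i[0,g_i]$, with parallel segments merged so that the $g_i$ are nonzero and pairwise non-parallel. A functional that vanishes on $g_i$ and on no other generator is maximized on a translate of $[0,g_i]$, so each $g_i$ is the difference of two vertices. The width of the zonotope in the $j$-th coordinate direction is $\sum_i|g_i(j)|$. Suppose now that the zonotope is $1/k$-integral. Then the vectors $kg_i$ are integral. Moreover, the zonotope lies in $[0,1]^d$, so its widths are at most $1$, and for each $j$ the $j$-th coordinates of the vectors $kg_i$ have absolute values summing to at most $k$. In particular, after scaling by $k$, each coordinate is involved in at most $k$ generators, with integer coefficients of size at most $k$: if we think of generators as interactions between coordinates, the parameter $k$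 bounds the number and the strength of the interactions at each coordinate.

For $k=1$ the generators have pairwise disjoint supports. They are then linearly independent, and the graph of the zonotope is the graph of a cube $\{0,1\}^n$. Its expansion is $1$. Indeed, cutting along a coordinate gives the ratio $1$. For the lower bound, join every ordered pair $(x,y)$ of cube vertices by the path that replaces $x_1$ by $y_1$, then $x_2$ by $y_2$, and so on, skipping the coordinates that already agree. A step in direction $i$ from a given vertex fixes $y_1,\dots,y_i$ and $x_i,\dots,x_n$, so each directed edge lies on $2^{n-1}$ of these paths. Every path from $S$ to its complement $S^c$ has a step from $S$ to $S^c$, so $|S||S^c|\le 2^{n-1}|\partial S|$; since one of $S,S^c$ has at least $2^{n-1}$ elements, $|\partial S|\ge\min\{|S|,|S^c|\}$.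

So the answer is positive for $k=1$ and $k=2$, and for larger $k$ the interactions are still bounded at each coordinate. One might therefore expect a positive answer in general. But bounded local interactions can create order at long range: this is what the Ising model at low temperature does. Zonotopes with bounded $k$ are rich enough to contain such models, and the answer is negative.

\begin{theorem}\label{thm:main}
Let $\theta=\dfrac{277200000}{282475249}<1$. For every $k\ge 26$ and every $D\ge 0$ there is a full-dimensional $1/k$-integral zonotope in $\mathbb R^{d}$, $d=\frac{11^{D+1}-1}{10}$, with expansion at most $\theta^{D}$. Hence for $k\ge 26$ the expansion of $1/k$-integral zonotopes is not bounded away from $0$ by any function of $k$ alone.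
\end{theorem}

The last sentence follows by letting $D\to\infty$ with $k$ fixed. The second theorem covers all dimensions and gives rates. The \emph{graphical zonotope} of a finite graph $H$ with vertex set $X$ is the Minkowski sum in $\mathbb R^X$ of the segments $[e_x,e_y]$ over all edges $xy$ of $H$. We call a polytope \emph{linearly isomorphic} to a graphical zonotope if it is the image of the latter under a linear map that is injective on its affine hull.

\begin{theorem}\label{thm:rates}
\begin{enumerate}
\item[(a)] Let $\theta$ be as in Theorem~\ref{thm:main} and $\alpha=\ln(1/\theta)/\ln 11>0$. For every $k\ge 26$ and $d\ge 1$ there is a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$ with expansion at most $\theta^{-2}d^{-\alpha}$.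
\item[(b)] Let $k\ge 303$, let $b$ be the largest odd integer with $b\le k-2$, and put
\[
\bar\theta=b\,e^{-(b-1)/50}<1,\qquad \alpha_k=\frac{b-1}{50\ln b}-1>0 .
\]
For every $d\ge 1$ there is a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$, linearly isomorphic to a graphical zonotope, with expansion at most $\bar\theta^{-2}d^{-\alpha_k}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:poly}
For $k\ge303$ we have $\alpha_k\ge\frac{k-4}{50\ln k}-1$. Consequently there is no real number $C$ with the following property: for every $k$ there is $c_k>0$ such that, for every $d\ge1$, all $d$-dimensional $1/k$-integral zonotopes have expansion at least $c_kd^{-C}$. This remains true if one only considers $1/k$-integral zonotopes that are linearly isomorphic to graphical zonotopes.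
\end{corollary}

\begin{proof}
In Theorem~\ref{thm:rates}(b) we have $k-3\le b\le k$, which gives the inequality. Given $C$, choose $k\ge 303$ with $\alpha_k>C$. A constant $c_k$ as above would satisfy $c_k\le\bar\theta^{-2}d^{\,C-\alpha_k}$ for all $d\ge1$, and the right side tends to $0$ as $d\to\infty$.
\end{proof}

We do not determine what happens for $3\le k\le 25$, and we do not claim that $26$ is optimal.

\subsection*{Plan of the proof}
Section~\ref{sec:signs} encodes the vertices of a zonotope by sign vectors. Section~\ref{sec:small} treats the smallest cases: a polygon, in which two signs are made to agree with high probability, and a star with three leaves, in which a majority vote becomes a cheap cut. Section~\ref{sec:tree} builds the zonotope of a tree and Sections~\ref{sec:cut}--\ref{sec:pivotal} bound its expansion by the recursive majority vote. Sections~\ref{sec:main} and~\ref{sec:rates} choose the parameters and prove the two theorems.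

\section{Vertices and edges of a zonotope as sign vectors}\label{sec:signs}

We describe the vertices of a zonotope by the signs that a functional takes on the generators. Moving along an edge changes exactly one of these signs, and this is what makes edge boundaries easy to bound.

Let $g_1,\dots,g_n\in\mathbb Z^d$ be nonzero and pairwise non-parallel, with
\begin{equation}\label{eq:budget}
\sum_{i}|g_i(j)|\le k\qquad\text{for every coordinate } j.
\end{equation}
Put $\tau_j=\sum_i\max(0,-g_i(j))$ and
\[
Z=\frac1k\Bigl(\tau+\sum_{i}[0,g_i]\Bigr).
\]
For $c\in\mathbb R^d$ we maximize $c\cdot\sum_i\lambda_ig_i$ over $\lambda_i\in[0,1]$ term by term. Therefore the face of $kZ$ on which $c$ is maximal is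
\begin{equation}\label{eq:face}
\tau+\sum_{c\cdot g_i>0}g_i+\sum_{c\cdot g_i=0}[0,g_i].
\end{equation}

\begin{lemma}\label{lem:integral}
$Z$ is a $1/k$-integral zonotope. It is full-dimensional if the $g_i$ span $\mathbb R^d$.
\end{lemma}

\begin{proof}
By \eqref{eq:face} every face of $kZ$ is a translate of a sum of segments (a point, if the sum is empty), hence centrally symmetric, and every vertex of $kZ$ is an integer vector. On $kZ$ the $j$-th coordinate is at least $\tau_j+\sum_i\min(0,g_i(j))=0$ and at most $\tau_j+\sum_i\max(0,g_i(j))=\sum_i|g_i(j)|\le k$. The last statement is clear, since $Z$ contains a translate of each $[0,g_i/k]$.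
\end{proof}

The number $k$ enters only through condition \eqref{eq:budget} and the scale of $Z$; the graph of $Z$ depends only on the generators.

\begin{lemma}\label{lem:signs}
\begin{enumerate}
\item[(i)] The vertices of $Z$ correspond bijectively to the sign vectors $(\operatorname{sign}(c\cdot g_i))_{i}\in\{+,-\}^n$, where $c$ runs over all vectors with $c\cdot g_i\ne 0$ for every $i$.
\item[(ii)] Two vertices are adjacent if and only if their sign vectors differ in exactly one position.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:face}, a vector $c$ has a unique maximizer on $kZ$ exactly when no $c\cdot g_i$ vanishes, because the $g_i$ are nonzero. The maximizer then depends only on the sign vector, and every vertex is the unique maximizer of some $c$. It remains to show that distinct sign vectors give distinct vertices. Suppose $c$ and $c'$ have the same unique maximizer $x$, but $c\cdot g_i>0>c'\cdot g_i$. Some convex combination $c''$ of $c$ and $c'$ has $c''\cdot g_i=0$. Since $c\cdot y<c\cdot x$ and $c'\cdot y<c'\cdot x$ for all other $y\in kZ$, also $c''$ is uniquely maximized at $x$. But by \eqref{eq:face} its maximal face contains a translate of $[0,g_i]$, a contradiction.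

(ii) Let an edge of $kZ$ be the maximal face of $c_0$. It has dimension $1$ and the $g_i$ are nonzero and pairwise non-parallel, so by \eqref{eq:face} exactly one $i$ has $c_0\cdot g_i=0$. For small $\delta>0$ the endpoints of the edge are the maximizers of $c_0\pm\delta g_i$, whose sign vectors differ exactly in position $i$. Conversely, let the sign vectors of $c$ and $c'$ differ exactly in position $i$. Some convex combination $c''$ of $c,c'$ has $c''\cdot g_i=0$, and $c''\cdot g_l$ has the common sign of $c\cdot g_l$ and $c'\cdot g_l$ for $l\ne i$. By \eqref{eq:face} its maximal face is an edge. As before, the endpoints of this edge are the maximizers of $c''\pm\delta g_i$ for small $\delta>0$, and the sign vectors of these are those of $c$ and $c'$.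
\end{proof}

Non-parallelism is needed in (ii): two parallel generators would change their signs simultaneously.

\section{Two coordinates, and a star with three leaves}\label{sec:small}

\subsection*{One interaction}
How can a zonotope favor equal signs in two coordinates $u$ and $v$? Let $m\ge1$ and consider in the plane the generators
\[
e_u,\qquad e_v,\qquad e_u-j\,e_v\quad(j=1,\dots,m).
\]
We write functionals as $t=(t_u,t_v)$ and put $s_u=\operatorname{sign}(t_u)$, $s_v=\operatorname{sign}(t_v)$. By Lemma~\ref{lem:signs}(i) the vertices are the sign patterns of $t_u$, $t_v$ and $t_u-jt_v$ that occur with all these numbers nonzero.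
\begin{itemize}
\item If $s_u\neq s_v$, then $t_u-jt_v$ has sign $s_u$ for every $j$, so the remaining signs are forced. We say that the pair $uv$ is in \emph{state} $*$.
\item If $s_u=s_v$, put $\rho=t_u/t_v>0$. Then $t_u-jt_v=t_v(\rho-j)$ has sign $s_v$ for $j<\rho$ and $-s_v$ for $j>\rho$. Given $s_u=s_v$, the remaining signs therefore determine, and are determined by, the number $a=\#\{j\in\{1,\dots,m\}:j<\rho\}\in\{0,\dots,m\}$. We say that $uv$ is in \emph{state} $a$.
\end{itemize}
All states occur for both values of $s_u$: for any nonzero $t_u$, take $t_v=-t_u$ for state $*$ and $t_v=t_u/(a+\frac12)$ for state $a$. So the vertices correspond to pairs consisting of a sign $s_u$ and one of the $m+2$ states, and only one of these states makes the signs differ (Figure~\ref{fig:cones}). For a uniformly random vertex, the two signs differ with probability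
\[
\varepsilon=\frac1{m+2}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (-2.6,0)--(2.6,0) node[right]{$t_v$};
\draw[thick] (0,-2.6)--(0,2.6) node[above]{$t_u$};
\draw (-2.2,-2.2)--(2.2,2.2) node[right]{$t_u=t_v$};
\draw (-1.25,-2.5)--(1.25,2.5) node[above right]{$t_u=2t_v$};
\node at (1.75,0.75) {$0$};
\node at (1.2,1.7) {$1$};
\node at (0.45,1.95) {$2$};
\node at (-1.75,-0.75) {$0$};
\node at (-1.2,-1.7) {$1$};
\node at (-0.45,-1.95) {$2$};
\node at (-1.4,1.4) {$*$};
\node at (1.4,-1.4) {$*$};
\end{tikzpicture}
\caption{The plane of functionals $t=(t_u,t_v)$ for the generators $e_u$, $e_v$, $e_u-e_v$, $e_u-2e_v$ (so $m=2$). Each generator is orthogonal to one of the four lines; the eight open cones correspond to the eight vertices of the polygon and are labeled by their states. Six of the eight cones lie where $t_u$ and $t_v$ have equal signs.}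
\label{fig:cones}
\end{figure}

\subsection*{A vote of three leaves}
Now let $u$ interact in this way with three coordinates $v_1,v_2,v_3$: the generators are $e_u$, the $e_{v_i}$, and $e_u-j\,e_{v_i}$ for $1\le j\le m$. Once $t_u$ is fixed, each $t_{v_i}$ can be chosen freely, so the vertices correspond to a sign $s_u$ and three arbitrary states; there are $N=2(m+2)^3$ of them. For a random vertex, given $s_u$, the three leaf signs are independent, and each differs from $s_u$ with probability $\varepsilon$.

Let $S$ be the set of vertices for which the majority of $s_{v_1},s_{v_2},s_{v_3}$ is $+$. Replacing $t$ by $-t$ shows $|S|=N/2$. An edge of $\partial S$ changes exactly one entry of the sign vector. This entry must be a leaf sign $s_{v_i}$, and the other two leaves must have opposite signs. For each $i$ the latter has probability $2\varepsilon(1-\varepsilon)$, and by symmetry half of the vertices in question lie in $S$. Hence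
\[
\frac{|\partial S|}{|S|}\le 3\cdot 2\varepsilon(1-\varepsilon).
\]
For $m=3$ there are $250$ vertices, $125$ of them in $S$. For each leaf, $40$ vertices of $S$ have the two other leaves in disagreement, so $|\partial S|\le120$ and the ratio is at most $24/25$.

Compare this with the bound $1$ that the same count gives for the cut by the sign of a single coordinate. The vote multiplies the number of relevant signs by $3$, but the probability that the sign of a given leaf matters is only $2\varepsilon(1-\varepsilon)$. If $\varepsilon$ is small, the second effect wins. Without interactions ($\varepsilon=\frac12$, the cube) the factor would be $3/2$, and voting would only do harm.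

A gain by a constant factor suffices if it can be repeated. So we iterate: the leaves of the star become the centers of new stars, and the vote is taken recursively. The one new difficulty is that the upper votes no longer see true signs but the outcomes of lower votes, which are themselves less reliable than a direct copy. We have to make sure that this unreliability stays bounded over all levels.

\section{The zonotope of a tree}\label{sec:tree}

Let $b\ge3$ be odd, $m\ge1$ and $D\ge0$. Let $\mathcal T$ be the rooted tree in which every vertex at depth less than $D$ has $b$ children and the vertices at depth $D$ are the leaves. It has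
\[
n_D=\frac{b^{D+1}-1}{b-1}
\]
vertices and $b^D$ leaves; for $D=0$ the root is the only vertex and counts as a leaf. We index the coordinates of $\mathbb R^{n_D}$ by the vertices of $\mathcal T$ and take the generators
\begin{itemize}
\item $e_v$ for every vertex $v$ of $\mathcal T$,
\item $e_u-j\,e_v$ for $j=1,\dots,m$ and every edge $uv$ of $\mathcal T$ with $u$ the parent of $v$.
\end{itemize}
They are integral, nonzero and pairwise non-parallel, and they span $\mathbb R^{n_D}$. In the coordinate of a given vertex the absolute values sum to at most
\begin{equation}\label{eq:k}
1+bm+\frac{m(m+1)}2,
\end{equation}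
the three terms coming from its own generator, from its role as a parent and from its role as a child. For every $k$ at least as large as \eqref{eq:k}, Lemma~\ref{lem:integral} gives a full-dimensional $1/k$-integral zonotope, which we call $Z_{b,m,D}$; the choice of $k$ affects only its scale. The bound \eqref{eq:k} does not depend on $D$, because the degrees in $\mathcal T$ are bounded by $b+1$.

\begin{lemma}\label{lem:broadcast}
The vertices of $Z_{b,m,D}$ correspond bijectively to the choices of a root sign $s_{\mathrm{root}}\in\{+,-\}$ together with a state in $\{*,0,1,\dots,m\}$ for each edge of $\mathcal T$. Hence, for a uniformly random vertex of $Z_{b,m,D}$, the signs $(s_v)$ form the following broadcast process: the root sign is uniform, and each child, independently, differs in sign from its parent with probability $\varepsilon=\frac1{m+2}$.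
\end{lemma}

\begin{proof}
Write functionals as $t=(t_v)$. By Lemma~\ref{lem:signs}(i) the vertices are the possible families of signs $s_v=\operatorname{sign}(t_v)$ and $\operatorname{sign}(t_u-jt_v)$. By the analysis of one interaction in Section~\ref{sec:small}, applied to each edge $uv$, such a family determines and is determined by $s_{\mathrm{root}}$ and the states of all edges. All choices occur: take $t_{\mathrm{root}}=\pm1$ and, going down the tree, put $t_v=-t_u$ if $uv$ is to have state $*$, and $t_v=t_u/(a+\frac12)$ if it is to have state $a$. For a uniformly random vertex the root sign and the states are therefore independent and uniform, and exactly one of the $m+2$ states of an edge makes the signs at its ends differ.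
\end{proof}

Equivalently, $(m+1)^{\#\{uv:\,s_u=s_v\}}$ vertices have the sign configuration $s$: this is the weight of an Ising model on $\mathcal T$. The map $t\mapsto -t$ changes all signs $s_v$ and keeps all states.

\section{The cut by recursive majority}\label{sec:cut}

Which cut should one take? The simplest candidate is $\{s_v=+\}$ for a single vertex $v$ of $\mathcal T$.

\begin{remark}\label{rem:single}
The cut $\{s_v=+\}$ has ratio exactly $(2\varepsilon)^{\deg v}$, where $\deg v$ is the degree of $v$ in $\mathcal T$. To cross it, one must change $s_v$ and no other entry of the sign vector. For a child $w$ of $v$, the signs of $t_v-jt_w$ are all $-s_w$ in state $*$, and in state $a$ they are $s_w$ for $j\le a$ and $-s_w$ for $j>a$; so they are compatible with a change of $s_v$ exactly when the state of $vw$ is $*$ or $0$, and these two states are then exchanged. For the parent $u$ of $v$, the signs of $t_u-jt_v$ are all $s_u$ in state $*$, and in state $a$ they are $s_u$ exactly for $j\le a$; so they are compatible exactly when the state of $uv$ is $*$ or $m$, and again these two are exchanged. If all edges at $v$ are in such states, the changed sign vector occurs by Lemma~\ref{lem:broadcast},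 and by Lemma~\ref{lem:signs}(ii) it belongs to a neighbor, the only one across the cut. Each edge at $v$ has two admissible states out of $m+2$, independently, so a fraction $(2\varepsilon)^{\deg v}$ of all vertices has a neighbor across the cut. By the symmetry $t\mapsto-t$, which keeps the states, the same fraction holds on each side of the cut.
\end{remark}

These ratios can be small, but they are at least $(2\varepsilon)^{b+1}$ and do not tend to $0$ as the tree grows. We need a cut that feels the whole tree, and the three-leaf star tells us which one. Put $f_v=s_v$ if $v$ is a leaf; otherwise let $f_v$ be the majority of $f_w$ over the $b$ children $w$ of $v$. There are no ties because $b$ is odd. Let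
\[
S=\{\text{vertices of } Z_{b,m,D}\text{ with } f_{\mathrm{root}}=+\}.
\]
Thus $f_{\mathrm{root}}$ is a function of the leaf signs only. Call a leaf $\ell$ \emph{pivotal} for $s$ if changing $s_\ell$ alone changes $f_{\mathrm{root}}$.

\begin{lemma}\label{lem:pivbound}
For a uniformly random vertex of $Z_{b,m,D}$,
\begin{equation}\label{eq:pivbound}
h(Z_{b,m,D})\le\frac{|\partial S|}{|S|}\le\sum_{\ell\ \mathrm{leaf}}P(\ell\text{ is pivotal}).
\end{equation}
\end{lemma}

\begin{proof}
Let $N$ be the number of vertices of $Z_{b,m,D}$. The law of $s$ is invariant under $s\mapsto-s$, and $f_{\mathrm{root}}$ changes sign under this map; hence $|S|=N/2$, which gives the first inequality. Let $xy$ be an edge of $\partial S$ with $x\in S$. By Lemma~\ref{lem:signs}(ii) exactly one entry of the sign vector changes along $xy$. Since $f_{\mathrm{root}}$ changes and depends only on the leaf signs, this entry is $s_\ell$ for a leaf $\ell$ that is pivotal at $x$. The pair $(x,\ell)$ determines $y$. Hence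
\[
|\partial S|\le\sum_\ell N\cdot P(\ell\text{ is pivotal},\ f_{\mathrm{root}}=+)=\frac N2\sum_\ell P(\ell\text{ is pivotal}),
\]
because pivotality is invariant under $s\mapsto-s$, while $f_{\mathrm{root}}$ changes sign.
\end{proof}

\section{Pivotal probabilities}\label{sec:pivotal}

The reason for voting recursively is that the event of being pivotal factors along the path from the root to the leaf. The factors depend on how reliable the votes $f_w$ are, and we first describe this reliability.

Say that a vertex at depth $D-j$ has height $j$. For a vertex $v$ of height $j$ let
\[
r_j=P(f_v\ne s_v\mid s_v),\qquad q_j=\varepsilon+(1-2\varepsilon)r_j.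
\]
Given $s_v$, the signs below $v$ form a broadcast process on the subtree of height $j$ rooted at $v$, so $r_j$ depends only on $j$ and, by symmetry, not on the value of $s_v$. If $u$ is the parent of $v$, then $f_v\ne s_u$ happens if either $s_v\neq s_u$ and $f_v=s_v$, or $s_v=s_u$ and $f_v\ne s_v$; given $s_u$, this has probability $\varepsilon(1-r_j)+(1-\varepsilon)r_j=q_j$. So $q_j$ is the probability that a vote at height $j$ misreports the sign one level up. (For $j=D$ there is no parent; only $q_0,\dots,q_{D-1}$ are used below.)

For $q\in[0,1]$ put $B_b(q)=P\bigl(\mathrm{Bin}(b,q)\ge\frac{b+1}2\bigr)$. Given $s_v$, the votes $f_w$ of the $b$ children $w$ of $v$ are independent, and $f_v\ne s_v$ means that at least $\frac{b+1}2$ of them differ from $s_v$. Therefore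
\begin{equation}\label{eq:recursion}
r_0=0,\quad r_{j+1}=B_b(q_j),\qquad\text{so}\qquad q_0=\varepsilon,\quad q_{j+1}=\varepsilon+(1-2\varepsilon)B_b(q_j).
\end{equation}

\begin{lemma}\label{lem:product}
For every leaf $\ell$,
\begin{equation}\label{eq:product}
P(\ell\text{ is pivotal})=\prod_{j=0}^{D-1}\binom{b-1}{\frac{b-1}2}\bigl(q_j(1-q_j)\bigr)^{\frac{b-1}2}.
\end{equation}
\end{lemma}

\begin{proof}
Let $u_0,u_1,\dots,u_D=\ell$ be the path from the root to $\ell$. Changing $s_\ell$ changes $f_{u_D}$ and affects no $f_w$ with $w$ off the path. The vote $f_{u_i}$ changes exactly when $f_{u_{i+1}}$ changes and the votes of the other $b-1$ children of $u_i$ are evenly split. So $\ell$ is pivotal if and only if, for each $i<D$, exactly half of the $b-1$ children $w\neq u_{i+1}$ of $u_i$ have $f_w\ne s_{u_i}$.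

Condition on the signs along the path. In the broadcast process the subtrees hanging off the path are then independent, so all the votes $f_w$ in question are independent. A child $w\ne u_{i+1}$ of $u_i$ has height $D-1-i$, so $f_w\neq s_{u_i}$ with probability $q_{D-1-i}$. An even split at $u_i$ has probability $\binom{b-1}{(b-1)/2}(q(1-q))^{(b-1)/2}$ with $q=q_{D-1-i}$. The product over $i$ does not depend on the signs along the path, so it is the unconditional probability.
\end{proof}

If $q_j$ drifted up to $\frac12$, the votes would become worthless. The next proposition prevents this by a barrier $q^*$ that the recursion \eqref{eq:recursion} cannot cross.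

\begin{proposition}\label{prop:main}
Let $b\ge3$ be odd, $m\ge1$ and $\varepsilon=\frac1{m+2}$. Suppose that $q^*\in[\varepsilon,\frac12]$ satisfies
\begin{equation}\label{eq:barrier}
\varepsilon+(1-2\varepsilon)B_b(q^*)\le q^*,
\end{equation}
and let
\begin{equation}\label{eq:theta}
\theta=b\binom{b-1}{\frac{b-1}2}\bigl(q^*(1-q^*)\bigr)^{\frac{b-1}2}.
\end{equation}
Then $h(Z_{b,m,D})\le\theta^D$ for every $D\ge0$.
\end{proposition}

\begin{proof}
We have $q_0=\varepsilon\le q^*$. The function $B_b$ is nondecreasing and $1-2\varepsilon>0$, so $q_j\le q^*$ implies $q_{j+1}\le\varepsilon+(1-2\varepsilon)B_b(q^*)\le q^*$. Hence $q_j\le q^*\le\frac12$ for all $j$. Since $q(1-q)$ is increasing on $[0,\frac12]$, \eqref{eq:product} gives $P(\ell\text{ is pivotal})\le(\theta/b)^D$ for each of the $b^D$ leaves. Now apply \eqref{eq:pivbound}.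
\end{proof}

The three-leaf star is the case $b=3$, $D=1$. There only $q_0=\varepsilon$ matters, and \eqref{eq:theta} with $q^*$ replaced by $\varepsilon$ is the factor $6\varepsilon(1-\varepsilon)$ found in Section~\ref{sec:small}. Iteration costs the replacement of $\varepsilon$ by $q^*$. The choice $q^*=\frac12$ always satisfies \eqref{eq:barrier}, since $B_b(\frac12)=\frac12$, but it is useless: the central binomial coefficient is the largest of the $b$ coefficients $\binom{b-1}{i}$, whose sum is $2^{b-1}$, so $\theta\ge1$ for $q^*=\frac12$. What we need is a barrier far enough below $\frac12$ to make $\theta<1$.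

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Both a large $b$ and a large $m$ help to make $\theta<1$, but \eqref{eq:k} charges for both. We take $b=11$ and $m=2$. Then \eqref{eq:k} equals $1+22+3=26$, so every $k\ge26$ is allowed, and $\varepsilon=\frac14$. Let $q^*=\frac27\in[\frac14,\frac12]$. We compute
\begin{align*}
7^{11}B_{11}\bigl(\tfrac27\bigr)&=\sum_{i=6}^{11}\binom{11}i2^i5^{11-i}\\
&=462\cdot200000+330\cdot80000+165\cdot32000+55\cdot12800+11\cdot5120+2048\\
&=92400000+26400000+5280000+704000+56320+2048\\
&=124842368.
\end{align*}
Condition \eqref{eq:barrier} reads $\frac14+\frac12B_{11}(\frac27)\le\frac27$, that is, $B_{11}(\frac27)\le\frac1{14}$. After multiplication by $7^{11}$ this becomes $124842368\le\frac12\cdot7^{10}=141237624.5$, which is true. Moreover,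
\[
\theta=11\binom{10}5\Bigl(\frac27\cdot\frac57\Bigr)^5=\frac{2772\cdot10^5}{49^5}=\frac{277200000}{282475249}<1.
\]
By Proposition~\ref{prop:main}, $h(Z_{11,2,D})\le\theta^D$ for every $D\ge0$. The zonotope $Z_{11,2,D}$ is full-dimensional in $\mathbb R^{n_D}$ with $n_D=\frac{11^{D+1}-1}{10}$. \qed

\section{All dimensions, rates, and graphical zonotopes}\label{sec:rates}

The trees give only the dimensions $n_D$. We fill the gaps by taking products with cubes, which does not increase the expansion.

\begin{lemma}\label{lem:product-cube}
Let $P$ be a polytope of dimension at least $1$ and $Q$ a parallelepiped of dimension $r\ge0$ (a point if $r=0$). Then $h(P\times Q)\le h(P)$.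
\end{lemma}

\begin{proof}
The face of $P\times Q$ maximizing a functional $(c,c')$ is the product of the face of $P$ maximizing $c$ and the face of $Q$ maximizing $c'$. So the vertices of $P\times Q$ are the pairs of vertices, and its edges are the products of an edge of one factor with a vertex of the other. Let $S$ be a nonempty proper subset of the vertex set $V$ of $P$, and let $W$ be the set of the $2^r$ vertices of $Q$. Edges in the direction of $Q$ do not leave $S\times W$, so $S\times W$ has $2^r|\partial S|$ boundary edges, while it and its complement have $2^r|S|$ and $2^r|V\setminus S|$ elements.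
\end{proof}

\begin{lemma}\label{lem:padding}
Let $b\ge3$ be odd, $m\ge1$ and $k\ge1+bm+\frac{m(m+1)}2$. Suppose that $0<\theta<1$ and $h(Z_{b,m,D})\le\theta^D$ for every $D\ge0$. Given $d\ge1$, let $D\geq 0$ be maximal with $n_D\le d$. Then
\[
Z_{b,m,D}\times[0,\tfrac1k]^{d-n_D}
\]
is a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$ with expansion at most $\theta^{-2}d^{-\ln(1/\theta)/\ln b}$.
\end{lemma}

\begin{proof}
Such a $D$ exists because $n_0=1$ and $n_D\to\infty$. The product is obtained by adding $d-n_D$ new coordinates and their unit vectors to the generators of Section~\ref{sec:tree}. Condition \eqref{eq:budget} continues to hold, the new sums being equal to $1$, so Lemma~\ref{lem:integral} applies. By Lemma~\ref{lem:product-cube} the expansion is at most $\theta^D$. Since $d<n_{D+1}<b^{D+2}$, we have $D>\log_bd-2$ and hence $\theta^D\le\theta^{-2}\theta^{\log_bd}=\theta^{-2}d^{-\ln(1/\theta)/\ln b}$.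
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rates}(a)]
Apply Lemma~\ref{lem:padding} with $b=11$, $m=2$ and the $\theta$ of Theorem~\ref{thm:main}; its hypothesis was verified in Section~\ref{sec:main}.
\end{proof}

For part (b) we use the weakest interaction, $m=1$, and compensate by a large number $b$ of children. The generators are then of the forms $e_v$ and $e_u-e_v$ only, which is why the zonotopes are linearly isomorphic to graphical ones. We have $\varepsilon=\frac13$, and \eqref{eq:k} equals $b+2\le k$. Since $k\ge303$, the largest odd integer $b\le k-2$ satisfies $b\ge301$.

\begin{proof}[Proof of Theorem~\ref{thm:rates}(b)]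
\emph{The barrier.} Let $q^*=\frac25\in[\frac13,\frac12]$. For $0<q\le\frac12$ put $\lambda=\frac{1-q}q\ge1$. If $X$ has the law $\mathrm{Bin}(b,q)$, Markov's inequality for $\lambda^X$ gives
\[
B_b(q)\le P(\lambda^X\ge\lambda^{b/2})\le\lambda^{-b/2}(1-q+q\lambda)^b=\Bigl(\frac{q}{1-q}\Bigr)^{b/2}\bigl(2(1-q)\bigr)^b=\bigl(4q(1-q)\bigr)^{b/2}.
\]
For $q=\frac25$ we have $4q(1-q)=0.96$, and $\ln0.96<-0.04$. Hence
\[
B_b\bigl(\tfrac25\bigr)\le0.96^{b/2}\le e^{-b/50}\le e^{-6.02}<\tfrac15 .
\]
Condition \eqref{eq:barrier} reads $\frac13+\frac13B_b(\frac25)\le\frac25$, that is, $B_b(\frac25)\le\frac15$, so it holds.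

\emph{The rate.} Using $\binom{b-1}{(b-1)/2}\le2^{b-1}$ we bound the $\theta$ of \eqref{eq:theta} by
\[
\theta\le b\,2^{b-1}\,0.24^{(b-1)/2}=b\cdot0.96^{(b-1)/2}\le b\,e^{-(b-1)/50}=\bar\theta.
\]
The inequality $\bar\theta<1$ means $\ln b<\frac{b-1}{50}$. At $b=301$ the right side is $6$, and $e^6>2.7^6>387>301$. For larger $b$ the inequality persists, because the derivative $\frac1b$ of the left side is smaller than $\frac1{50}$. By Proposition~\ref{prop:main}, $h(Z_{b,1,D})\le\theta^D\le\bar\theta^D$ for every $D\geq 0$. Lemma~\ref{lem:padding}, applied with $\bar\theta$ in place of $\theta$, gives for every $d\ge1$ a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$ with expansion at most $\bar\theta^{-2}d^{-\alpha_k}$, where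
\[
\alpha_k=\frac{\ln(1/\bar\theta)}{\ln b}=\frac{b-1}{50\ln b}-1>0 .
\]

\emph{The zonotope is linearly isomorphic to a graphical one.} Write the zonotope of Lemma~\ref{lem:padding} as $\frac1k(\tau+\sum_i[0,g_i])$, as in Section~\ref{sec:signs}. Its generators are $e_x$ for all $d$ coordinates $x$ (the vertices of $\mathcal T$ and the $d-n_D$ added coordinates), and $e_u-e_v$ for the edges $uv$ of $\mathcal T$, where $u$ is the parent of $v$. Here $\tau$ is the sum of $e_v$ over all edges $uv$ of $\mathcal T$, so
\[
\tau+\sum_i[0,g_i]=\sum_x[0,e_x]+\sum_{uv}[e_v,e_u].
\]
Let $H$ be the graph on the $d$ coordinates and one more vertex $0$ whose edges are those of $\mathcal T$ and all pairs $0x$; the added coordinates are pendant at $0$. Its graphical zonotope is $\sum_x[e_0,e_x]+\sum_{uv}[e_v,e_u]$. The linear map that forgets the coordinate of $0$ sends it to the sum above. On the graphical zonotope, and hence on its affine hull, the sum of all coordinates is constant (equal to the number of edges of $H$), so the coordinate of $0$ is determined by the others and the map is injective there. Composing it with the scaling by $\frac1k$ gives the required linear isomorphism.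
\end{proof}

\begin{thebibliography}{1}
\bibitem{CP}
Jean Cardinal and Lionel Pournin,
\emph{The expansion of half-integral polytopes},
arXiv:2402.14343 (2024).
\end{thebibliography}

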